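# Tensor products of paths: independence complexes beyond wedges of spheres

## Thin products and the guess "always wedges of spheres"

Take two paths, form their tensor product, delete some vertices, and look at the complex of independent sets of what is left. Is that complex always contractible or, up to homotopy, a wedge of spheres? The guess one would make first is "yes". It is a theorem when one of the paths has at most four vertices, and every small case that one works out by hand agrees with it. We make the question precise and test the guess.

All graphs are finite and simple. A simplicial complex always contains the simplex $\emptyset$. The complex $\{\emptyset\}$ is allowed; its realization is empty and we write it $S^{-1}$. A contractible complex is in particular not $\{\emptyset\}$.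

**Definition (independence complex).** For a graph $G$, the complex $I(G)$ has vertex set $V(G)$, and its simplices are the independent sets of $G$.

For example, $I$ of a graph with $k\ge 1$ vertices and no edges is a full simplex, $I$ of a single edge is two points, that is, $S^0$, and $I(C_4)$ is two disjoint segments, so $I(C_4)\simeq S^0$.

**Definition (tensor product).** $P_n$ is the path on $\underline n=\{1,\dots,n\}$ with edges $ij$ for $|i-j|=1$. The product $G\times H$ has vertex set $V(G)\times V(H)$, and $(g,h)$ is adjacent to $(g',h')$ if and only if $gg'\in E(G)$ and $hh'\in E(H)$.

So in $P_n\times P_m$ we have $(i,j)\sim(i',j')$ exactly when $|i-i'|=|j-j'|=1$: the moves are diagonal steps on an $n\times m$ board. For instance, $P_2\times P_2$ consists of two disjoint edges.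

**Definition (the class $\mathcal{SW}$).** $G\in\mathcal{SW}$ if for every non-empty induced subgraph $H$ of $G$ the complex $I(H)$ is contractible or homotopy equivalent to a wedge of spheres.

The known theorem says that $P_n\times P_m\in\mathcal{SW}$ for all $n\ge1$ and all $m\le4$. The question, from Andrés Carnero Bravo, *On independence complexes of graph products*, arXiv:2505.06457 (2025), is whether this extends to every $m$.

To test anything we need some standard topology. The join $K*L$ of complexes on disjoint vertex sets has simplices $\sigma\cup\tau$ with $\sigma\in K$, $\tau\in L$; in particular $K*\{\emptyset\}=K$. We put $\Sigma K=S^0*K$, so $\Sigma\{\emptyset\}=S^0$, and $S^p*S^q\cong S^{p+q+1}$. Joins of homotopy equivalences are homotopy equivalences, and a join with a contractible complex is contractible. Since an independent set of a disjoint union is a union of independent sets of the parts,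
$$I(G\sqcup G')=I(G)*I(G').\tag{1}$$

**Gluing lemma (textbook).** Let $K=K_1\cup K_2$ and $K'=K'_1\cup K'_2$ be CW complexes written as unions of subcomplexes, and let $f:K\to K'$ map $K_i$ into $K_i'$. If $f$ restricts to homotopy equivalences $K_1\to K_1'$, $K_2\to K_2'$ and $K_1\cap K_2\to K_1'\cap K_2'$, then $f$ is a homotopy equivalence.

We use two consequences. Let $K=K_1\cup K_2$ and $M=K_1\cap K_2$.

* (G1) If $M\hookrightarrow K_2$ is an equivalence, so is $K_1\hookrightarrow K$. Apply the lemma to the inclusion of $K_1=K_1\cup M$ into $K_1\cup K_2$.
* (G2) If $K_1$ and $K_2$ are contractible, then $K\simeq\Sigma M$. The inclusions $M\hookrightarrow K_i$ extend to cones on $M$, because $K_i$ is contractible; together they give a map from $\Sigma M$, a union of two cones meeting in $M$, to $K$, and the lemma applies. (If $M$ is empty, the cones are points and $K\simeq S^0$.)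

Write $N(v)$ for the set of neighbors of $v$ and $N[v]=N(v)\cup\{v\}$. Sorting independent sets by whether they contain $v$ gives
$$I(G)=I(G-v)\,\cup\,\bigl(v*I(G-N[v])\bigr),\qquad\text{the two parts meeting in } I(G-N[v]).\tag{2}$$

**Lemma 1 (removing a vertex).** (a) If $I(G-N[v])$ is contractible, then $I(G-v)\hookrightarrow I(G)$ is a homotopy equivalence. (b) (Fold) If $u\ne v$ and $N(u)\subseteq N(v)$, then $I(G-v)\hookrightarrow I(G)$ is a homotopy equivalence.

For (a), the inclusion of $I(G-N[v])$ into the cone $v*I(G-N[v])$ is an inclusion of one contractible complex in another, hence an equivalence; use (2) and (G1). For (b), first $u\notin N(v)$: otherwise $v\in N(u)\subseteq N(v)$, which is absurd. So $u$ is a vertex of $G-N[v]$. All its neighbors lie in $N(v)$ and are gone, so $u$ is isolated there and $I(G-N[v])$ is a cone with apex $u$. Apply (a). $\square$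

**Lemma 2 (paths).** With $P_0=\emptyset$, we have $I(P_m)\simeq\Sigma I(P_{m-3})$ for $m\ge3$. Hence $I(P_{3k})\simeq S^{k-1}$, $I(P_{3k+1})$ is contractible, and $I(P_{3k+2})\simeq S^k$.

Indeed $N(1)=\{2\}\subseteq N(3)$, so vertex $3$ may be folded away. What remains is the edge $12$ and a path on $m-3$ vertices; use (1). The starting values are $I(P_0)=S^{-1}$, $I(P_1)=$ a point and $I(P_2)=S^0$. $\square$

Now the test cases. For $m=1$ there are no edges, so every $I(H)$ is a simplex. For $m=2$, the two components of $P_n\times P_2$ ($i+j$ even, $i+j$ odd) are paths with $n$ vertices. An induced subgraph is a disjoint union of paths, so by (1) and Lemma 2 its complex is contractible or a sphere. For $m=3$, the vertices $(i,1)$ and $(i,3)$ have the same neighborhood $\{(i\pm1,2)\}$ (as far as these vertices exist). If an induced subgraph contains both, fold $(i,3)$ away. Afterwards each column contains at most one of $(i,1),(i,3)$; renaming a remaining $(i,3)$ as $(i,1)$ changes no adjacency and gives an induced subgraph of $P_n\times P_2$. So again only contractible complexes and spheres occur.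

Genuine wedges do appear later. The twelve boundary points of $\{0,1,2,3\}^2$ induce a 12-cycle in the square lattice graph, and $(x,y)\mapsto(x+y+1,x-y+4)$ turns it into an induced $C_{12}$ of $P_7\times P_7$ (Lemma 3 below explains why). For a vertex $p$ of it, $C_{12}-N[p]=P_9$ has $I\simeq S^2$, and $C_{12}-p=P_{11}$ has $I\simeq S^3$. By (2), $I(C_{12})$ arises from a space $\simeq S^3$ by coning off a subcomplex $\simeq S^2$, whose inclusion is null-homotopic. Hence $I(C_{12})\simeq S^3\vee S^3$. The guess survives.

## Cofibers, degree two, and the two theorems

A sensible attempt to prove the guess is to continue like this: fold as long as possible, and otherwise split off a vertex by (2) and use induction. Folding alone gets stuck. The boundary of $\{0,1,2\}^2$ gives, via $(x,y)\mapsto(x+y+1,x-y+3)$, an induced $C_8$ in $P_5\times P_5$. Two distinct vertices of $C_8$ share at most one neighbor while each has two, so no inclusion $N(u)\subseteq N(v)$ is available. One must use (2), which presents $I(G)$ as the mapping cone of the inclusion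
$$I(G-N[v])\hookrightarrow I(G-v).$$
Induction tells us that source and target are contractible or wedges of spheres. It tells us nothing about the map. For $C_{12}$ the dimensions forced it to be null-homotopic. But if spheres of the same dimension occur on both sides, the map may have degree $2$ on them, and the cone of a degree-$2$ map $S^{k+1}\to S^{k+1}$ is $\Sigma^k\mathbb{RP}^2$, which is not a wedge of spheres. This is where the induction stops, and the obstruction is real: the guess is wrong.

**Theorem A.** There is $N$ such that for all $n,m\ge N$ the graph $P_n\times P_m$ has an induced subgraph $H$ with $I(H)\simeq\Sigma^k\mathbb{RP}^2$ for some $k$. Then $\tilde H_{k+1}(I(H);\mathbb Z)\cong\mathbb Z/2$, so $I(H)$ is neither contractible nor a wedge of spheres, and $P_n\times P_m\notin\mathcal{SW}$.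

We do not hunt for a degree-$2$ map. It is easier to show that everything occurs.

**Theorem B.** For every non-empty finite simplicial complex $X$ there is $k_0$ such that for every $k\ge k_0$ there are $N$ and an induced subgraph $H$ of $P_N\times P_N$, of maximum degree $\le3$, with $I(H)\simeq\Sigma^kX$. Conversely, for every induced subgraph $H$ of some $P_n\times P_m$ having at least one edge, $I(H)$ is homotopy equivalent to the suspension of a finite complex. So the homotopy types occurring are, up to suspension, exactly those of all finite complexes, and at least one suspension is unavoidable.

**Theorem A from Theorem B.** Take $X=\mathbb{RP}^2$ (triangulated) and $k=k_0$; this gives $N$ and $H\subseteq P_N\times P_N$. For $n,m\ge N$ the graph $P_N\times P_N$ is the subgraph of $P_n\times P_m$ induced on $\underline N\times\underline N$, so $H$ is an induced subgraph of $P_n\times P_m$. Suspension shifts reduced homology by one, so $\tilde H_{k+1}(I(H);\mathbb Z)\cong\tilde H_1(\mathbb{RP}^2;\mathbb Z)=\mathbb Z/2$. Contractible spaces have zero reduced homology and wedges of spheres have free homology. $\square$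

So $P_n\times P_m\notin\mathcal{SW}$ for all $n,m\ge N$. The argument does not determine the least $m$ for which the known theorem fails.

For the first half of Theorem B, the plan is this. Every finite complex is, up to homeomorphism, the independence complex of *some* graph $G_0$. We transform $G_0$ by moves that only suspend $I$ until it sits in the square lattice as an induced subgraph. Three things stand in the way: edges of $G_0$ may have to cross, degrees may be too large, and the lattice dictates the lengths of the paths that represent edges. First we see why the square lattice is the right place.

## The square lattice inside $P_N\times P_N$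

Regard $\mathbb Z^2$ as a graph, two points being adjacent when their distance is $1$. For finite $W\subset\mathbb Z^2$ let $\mathbb Z^2[W]$ be the induced subgraph.

**Lemma 3.** For every finite $W\subset\mathbb Z^2$ there is $N$ such that $\mathbb Z^2[W]$ is isomorphic to an induced subgraph of $P_N\times P_N$.

*Proof.* Let $\phi(x,y)=(x+y+t,\;x-y+t)$. It is injective, because its linear part has determinant $-2$. The steps $\pm(1,0)$ become $\pm(1,1)$, and $\pm(0,1)$ become $\pm(1,-1)$, so adjacent points go to points that differ by $\pm1$ in both coordinates. Conversely, suppose $\phi(p)-\phi(p')=(\alpha,\beta)$ with $\alpha,\beta\in\{1,-1\}$. Then $p-p'=\bigl(\frac{\alpha+\beta}2,\frac{\alpha-\beta}2\bigr)$, which is $(\pm1,0)$ if $\alpha=\beta$ and $(0,\pm1)$ if $\alpha=-\beta$; so $p,p'$ are adjacent. Choose $t$ large enough that all coordinates of $\phi(W)$ are positive, and then $N$ with $\phi(W)\subseteq\underline N\times\underline N$. Then $\mathbb Z^2[W]$ is isomorphic to the subgraph of $P_N\times P_N$ induced on $\phi(W)$. $\square$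

The same proof allows different constants in the two coordinates, as in the examples $C_{12}$ and $C_8$ above.

## The replacement lemma

Suppose we remove an edge $ab$ from $G$ and put a small graph, a *gadget*, in its place. An independent set of the new graph is a pair: a set $\sigma$ that is independent in $G-ab$, and an independent set $\eta$ of the part of the gadget that $\sigma$ does not block. So the new complex is spread over $I(G-ab)$ with "fibers" $Y_\sigma$. If the fiber is contractible whenever $\sigma$ contains the forbidden pair $\{a,b\}$, those $\sigma$ should not count. If otherwise the fiber is the same up to homotopy, we should see a join. The next lemma says this precisely.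

**Lemma 4 (replacement).** Let $K$ be a finite simplicial complex and $L\subseteq K$ a subcomplex with $\emptyset\in L$. For each $\sigma\in K$ let $Y_\sigma$ be a non-empty finite complex, on a vertex set disjoint from that of $K$, with $Y_\tau\subseteq Y_\sigma$ whenever $\sigma\subseteq\tau$. Put $Y=Y_\emptyset$. Assume that $Y_\sigma$ is contractible for $\sigma\notin L$, and that $Y_\sigma\hookrightarrow Y$ is a homotopy equivalence for $\sigma\in L$. Then
$$E=\{\sigma\cup\eta:\ \sigma\in K,\ \eta\in Y_\sigma\}$$
is a simplicial complex homotopy equivalent to $L*Y$.

*Proof.* A subset of $\sigma\cup\eta\in E$ has the form $\sigma'\cup\eta'$ with $\sigma'\subseteq\sigma$ and $\eta'\subseteq\eta$, and $\eta'\in Y_\sigma\subseteq Y_{\sigma'}$. So $E$ is a simplicial complex. For a subcomplex $L'\subseteq K$ put $E_{L'}=\{\sigma\cup\eta:\sigma\in L',\eta\in Y_\sigma\}$.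

**Step 1: the simplices outside $L$ do not matter.** We show that $E_L\hookrightarrow E$ is an equivalence. Add the simplices $\sigma\in K\setminus L$ to $L$ one at a time, in order of non-decreasing dimension; then all proper faces of $\sigma$ are present when $\sigma$ is added, and $\sigma\neq\emptyset$ since $\emptyset\in L$. The new simplices of the $E$-complex are the $\sigma\cup\eta$ with $\eta\in Y_\sigma$. So the new complex is the union of the old one and $\sigma*Y_\sigma$. A simplex $\tau\cup\eta$ of $\sigma*Y_\sigma$ with $\tau\subsetneq\sigma$ has $\eta\in Y_\sigma\subseteq Y_\tau$, so it is already present; a simplex $\sigma\cup\eta$ is not. Hence the intersection is exactly $\partial\sigma*Y_\sigma$ (with $\partial\sigma=\{\emptyset\}$ if $\sigma$ is a vertex). Since $Y_\sigma$ is contractible, so are $\partial\sigma*Y_\sigma$ and $\sigma*Y_\sigma$. By (G1) the old complex includes into the new one by an equivalence.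

**Step 2: over $L$ the fibers may be replaced by $Y$.** We show that $E_L\hookrightarrow L*Y$ is an equivalence. Build $L$ from $L_0=\{\emptyset\}$ by adding one simplex at a time, faces first. For $L_0$ both sides are $Y$. If $L_i=L_{i-1}\cup\{\sigma\}$, then
$$E_{L_i}=E_{L_{i-1}}\cup(\sigma*Y_\sigma),\qquad L_i*Y=(L_{i-1}*Y)\cup(\sigma*Y),$$
with intersections $\partial\sigma*Y_\sigma$ and $\partial\sigma*Y$ respectively, by the argument of Step 1. The inclusion $E_{L_{i-1}}\to L_{i-1}*Y$ is an equivalence by induction. The inclusions $\sigma*Y_\sigma\to\sigma*Y$ and $\partial\sigma*Y_\sigma\to\partial\sigma*Y$ are equivalences, being joins of an identity with the equivalence $Y_\sigma\hookrightarrow Y$. The gluing lemma gives the claim for $L_i$.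

Together, $E\simeq E_L\simeq L*Y$. $\square$

## Splitting a vertex and lengthening an edge by three

Which subdivisions of edges are harmless? An edge has $I=S^0$. Replacing it by a path of length $3$ gives $I(P_4)$, which is contractible, so length $3$ is bad. Replacing one edge of a triangle by a path of length $2$ turns $C_3$, with $I$ equal to three points, into $C_4$, with $I\simeq S^0$; this is not a suspension of three points, so length $2$ is bad. Length $4$ passes the first test: $I(P_5)\simeq S^1=\Sigma S^0$. It always works, and the same gadget splits a vertex of large degree.

**Lemma 5 (splitting move).** Let $v\in V(G)$ and $\emptyset\neq A\subseteq N(v)$. Let $G'$ be obtained from $G$ by deleting all edges $va$ ($a\in A$), adding new vertices $u,x,y$, the edges $ux,xy,yv$, and the edges $ua$ for all $a\in A$. Then $I(G')\simeq\Sigma I(G)$.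

*Proof.* Apply Lemma 4 with $K=I(G-\{va:a\in A\})$ and $L=I(G)$. Let $Y_\sigma$ be the independence complex of the path $u-x-y$ after deleting $u$ if $\sigma\cap A\ne\emptyset$ and deleting $y$ if $v\in\sigma$. Enlarging $\sigma$ only deletes more, so $Y_\tau\subseteq Y_\sigma$ for $\sigma\subseteq\tau$. The edges between $\{u,x,y\}$ and $V(G)$ are $yv$ and the $ua$, so $E=I(G')$.

A simplex $\sigma\in K$ lies outside $L$ exactly when $v\in\sigma$ and $\sigma\cap A\neq\emptyset$. Then both $u$ and $y$ are deleted and $Y_\sigma=\{x\}$ is a point. In the other cases $Y_\sigma$ is $\{x\}\sqcup\overline{uy}$ (nothing deleted; $\overline{uy}$ is a segment), $\{x\}\sqcup\{y\}$ or $\{x\}\sqcup\{u\}$. Each of these has two contractible components, and its inclusion in $Y=\{x\}\sqcup\overline{uy}\simeq S^0$ is an equivalence. So $I(G')\simeq I(G)*S^0=\Sigma I(G)$. $\square$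

A check: let $v$ be the center of the star $K_{1,4}$ with leaves $a_1,\dots,a_4$, so $I\simeq S^0$, and let $A=\{a_1,a_2\}$. In $G'$, $N(a_3)=\{v\}\subseteq N(y)$ and $N(a_1)=\{u\}\subseteq N(x)$, so $x$ and $y$ fold away. Two stars with two leaves each remain, and $I(G')\simeq S^0*S^0=S^1$, as it should be.

With $A=\{a\}$ the move replaces the edge $va$ by the path $v,y,x,u,a$ of length $4$. Applying this $r$ times, each time to one edge of the current path, we get:

**Corollary.** Replacing an edge by a path of length $1+3r$ changes $I$ to $\Sigma^rI$, up to homotopy. $\quad(3)$

## A planar gadget for two crossing edges

Let $ab$ and $cd$ be two edges that cross in a drawing. We want a plane gadget $H$ with four terminals $n,e,s,w$ in this cyclic order on its outer face, to be joined to $a,c,b,d$ respectively. Call $\{n,s\}$ and $\{e,w\}$ the *opposite pairs*. If $\sigma$ contains some of $a,b,c,d$, the corresponding terminals are blocked. Let $T\subseteq Q:=\{n,e,s,w\}$ be the blocked set and $H_T=H-T$. Lemma 4 with $Y_\sigma=I(H_T)$ tells us what to ask for: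

* if $T$ contains an opposite pair, $I(H_T)$ is contractible;
* otherwise $I(H_T)\hookrightarrow I(H)$ is an equivalence.

A single new vertex joined to four terminals fails: with $T=\{n,s\}$, a star with two leaves remains, and its complex is $\simeq S^0$. Next try a cycle $C_{4g}$ with the terminals equally spaced. Deleting an opposite pair leaves two paths $P_{2g-1}$, which have contractible complexes if $2g-1\equiv1$ mod $3$, that is, $g\equiv1$ mod $3$. Take $g=4$ (for $g=1$ the terminals fill the whole cycle and there is no room for a repair). The proof of Lemma 6 will show that $C_{16}$ meets every requirement except one. For $T=Q$, four paths $P_3$ are left, with $I\simeq S^0*S^0*S^0*S^0=S^3$, which is not contractible.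

This one failure is fatal. Let $G$ consist of two disjoint edges $ab,cd$, so that $I(G)=S^1$, and use $C_{16}$ as gadget. Then $G'$ is $C_{16}$ with a pendant vertex at each terminal. A pendant vertex at $r$ allows us to fold away the two cycle neighbors of $r$. What remains is four pendant edges and four isolated vertices, so $I(G')$ is contractible, whereas a gadget with $I\simeq S^4$ should have given $S^1*S^4=S^6$.

The repair is to add a vertex $c$ whose link in the complex is $I(C_{16}-T)$, together with some further vertices. These must make the part of the complex without $c$ contractible for $T\ne Q$, so that we get a harmless suspension. For $T=Q$ they must leave this part equivalent to $I(C_{16}-Q)$, so that coning it off kills everything.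

**Definition (the gadget).** $H$ has 21 vertices: a 16-cycle $r_0r_1\cdots r_{15}$; vertices $l_2,l_6,l_{10},l_{14}$, with $l_j$ adjacent to $r_j$; and a vertex $c$ adjacent to $l_2,l_6,l_{10},l_{14}$. Write $n=r_0$, $e=r_4$, $s=r_8$, $w=r_{12}$.

Draw $c$ and the $l_j$ inside the cycle, as a hub with four subdivided spokes. Then $H$ is plane and $n,e,s,w$ lie on the outer face in this cyclic order.

**Lemma 6.** If $T\subseteq Q$ contains an opposite pair, then $I(H_T)$ is contractible. Otherwise $I(H_T)\hookrightarrow I(H)$ is a homotopy equivalence. Moreover $I(H)\simeq S^5$.

*Proof.* Below, $j$ runs over $2,6,10,14$, and indices of the $r$'s are taken mod $16$.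

**Step 1: the part without $c$.** In $H_T-c$ we have $N(l_j)=\{r_j\}\subseteq N(r_{j\pm1})$. The eight vertices $r_{j\pm1}$ are exactly the $r_i$ with $i$ odd; none is in $T$. By Lemma 1(b) they can be removed one after another, since $N(l_j)=\{r_j\}$ throughout. What remains is four disjoint edges $r_jl_j$ and the isolated vertices $Q\setminus T$. Hence $I(H_T-c)$ is contractible if $T\ne Q$.

**Step 2: the link of $c$.** Deleting $c$ and all $l_j$ gives $H_T-N[c]=C_{16}-T$. So by (2), $I(H_T)$ is the union of $I(H_T-c)$ and the cone $c*I(C_{16}-T)$, meeting in $I(C_{16}-T)$.

**Step 3: $T=Q$, where the plain cycle failed.** Here $C_{16}-Q$ is four disjoint paths $r_{j-1}r_jr_{j+1}$, and $H_Q-c$ is four disjoint claws with centers $r_j$ and leaves $r_{j-1},r_{j+1},l_j$. The inclusion $I(C_{16}-Q)\hookrightarrow I(H_Q-c)$ is the join of four inclusions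
$$\{r_j\}\sqcup(\text{an edge})\ \hookrightarrow\ \{r_j\}\sqcup(\text{a triangle}),$$
each an equivalence (the triangle is filled). So the inclusion is an equivalence. By (G1), with the cone in the role of $K_1$, the inclusion of the contractible cone $c*I(C_{16}-Q)$ in $I(H_Q)$ is an equivalence. Hence $I(H_Q)$ is contractible.

**Step 4: $T\neq Q$ reduces to the cycle.** By Step 1 both parts in Step 2 are contractible, so (G2) gives
$$I(H_T)\simeq\Sigma I(C_{16}-T).\tag{4}$$
In particular $I(H_T)$ is contractible if $I(C_{16}-T)$ is. Moreover, compare the decompositions of $I(H_T)$ and $I(H)$: the parts without $c$ are contractible for both, and so are the cones. By the gluing lemma, $I(H_T)\hookrightarrow I(H)$ is an equivalence if $I(C_{16}-T)\hookrightarrow I(C_{16})$ is.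

**Step 5: $T\ne Q$ contains an opposite pair.** Deleting this pair from $C_{16}$ leaves two paths $P_7$, whose middle vertices are the two elements of the other pair. Since $T\neq Q$, at least one middle vertex is not in $T$, so $C_{16}-T$ has a component $P_7$. As $I(P_7)$ is contractible (Lemma 2), so is $I(C_{16}-T)$ by (1), and so is $I(H_T)$ by Step 4.

**Step 6: $T$ contains no opposite pair.** Then $T=\emptyset$, or $T=\{p\}$, or $T=\{p,q\}$ with $p,q$ at distance $4$ on the cycle. First, $C_{16}-N[p]=P_{13}$ has contractible complex, so $I(C_{16}-p)\hookrightarrow I(C_{16})$ is an equivalence by Lemma 1(a). Next, $C_{16}-p=P_{15}$, and $q$ is fourth from one end of this path. Deleting $N[q]$, the third to fifth vertices, leaves $P_2\sqcup P_{10}$, whose complex is contractible because $I(P_{10})$ is. So $I(C_{16}-\{p,q\})\hookrightarrow I(C_{16}-p)$ is an equivalence, again by Lemma 1(a). In all cases $I(C_{16}-T)\hookrightarrow I(C_{16})$ is an equivalence, and Step 4 gives the claim for $H_T$.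

**Step 7: the homotopy type of $I(H)$.** By Step 6 and Lemma 2, $I(C_{16})\simeq I(P_{15})\simeq S^4$, so $I(H)\simeq S^5$ by (4) with $T=\emptyset$. $\square$

**Lemma 7 (crossing move).** Let $ab,cd$ be edges of $G$ with $a,b,c,d$ distinct. Let $G'$ be obtained from $G$ by deleting $ab$ and $cd$ and adding a disjoint copy of $H$ together with the edges $an$, $bs$, $ce$, $dw$. (Here $c$ is a vertex of $G$, not the hub of $H$.) Then $I(G')\simeq\Sigma^6I(G)$.

*Proof.* Apply Lemma 4 with $K=I(G-\{ab,cd\})$, $L=I(G)$ and $Y_\sigma=I(H_{T(\sigma)})$, where $T(\sigma)$ contains $n,s,e,w$ according as $\sigma$ contains $a,b,c,d$. Larger $\sigma$ gives larger $T(\sigma)$ and smaller $Y_\sigma$, and the four new edges say exactly that $E=I(G')$. A simplex $\sigma\in K$ is outside $L$ if and only if $\sigma\supseteq\{a,b\}$ or $\sigma\supseteq\{c,d\}$, that is, if and only if $T(\sigma)$ contains an opposite pair. So Lemma 6 gives the hypotheses of Lemma 4, and $I(G')\simeq I(G)*I(H)\simeq I(G)*S^5\simeq\Sigma^6I(G)$, since $S^5$ is a join of six copies of $S^0$. $\square$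

Repeat the test that defeated $C_{16}$. For two disjoint edges, $G'$ is $H$ with a pendant vertex at each terminal. Folding removes all $r_i$ with $i$ odd. What remains is four pendant edges, contributing $S^3$, and a spider with center $c$ and legs $c,l_j,r_j$. In the spider $N(r_j)=\{l_j\}\subseteq N(c)$, so $c$ folds away and four edges remain, contributing another $S^3$. In total $I(G')\simeq S^3*S^3=S^7=\Sigma^6S^1$, as it should be.

## From a complex to a planar graph of maximum degree three

Let $X$ be a non-empty finite simplicial complex. We start the proof of the first half of Theorem B.

**Step 0: $X$ as an independence complex.** A complex is called *flag* if every set of pairwise adjacent vertices is a simplex. A flag complex is $I$ of the complement of its 1-skeleton, since its simplices are the sets that are pairwise non-adjacent in the complement. Not every complex is flag: for the hollow triangle, the complement of the 1-skeleton is three isolated vertices, and $I$ is the full triangle. But the barycentric subdivision $\mathrm{sd}X$ always is. Its vertices are the non-empty simplices of $X$, its simplices are the chains under inclusion, and a set of pairwise comparable simplices is a chain. For the hollow triangle, $\mathrm{sd}X$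 is a hexagon, the complement of the hexagon is the triangular prism graph, and $I$ of the prism is the hexagon. So let $G_0$ be the complement of the 1-skeleton of $\mathrm{sd}X$. Then $I(G_0)=\mathrm{sd}X\cong X$ as spaces.

**Step 1: planarization.** The purpose is to remove crossings at the cost of suspensions. Draw $G_0$ with straight edges so that no three vertices are collinear and no three edges pass through a common point interior to them. To achieve this, place the vertices one at a time. Each new vertex avoids the finitely many lines through two old vertices, and the finitely many lines through an old vertex $p$ and a crossing point, different from $p$, of two old edges. The first condition excludes three collinear vertices. For the second, consider three edges through a common interior point, at least one of them new. If exactly one is new, say from the new vertex $z$ to $p$, then $z$ lies on the line through $p$ and a crossing point of two old edges, and that point differs from $p$ because it is interior to the edge $zp$; this was excluded. If two are new, they meet only at $z$, which is interior to neither. Finally, edges with a common endpoint lie on different lines, so they do not cross.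

If an edge has $r\ge1$ crossings, replace it by a path of length $1+3r$ drawn along the same segment, with the subdivision points chosen so that the $r$ crossing points lie in the interiors of $r$ distinct edges of the path. By (3) this only suspends $I$. Now every edge is involved in at most one crossing. Two crossing edges have four distinct endpoints: they lie on two segments which meet only in the crossing point, and that point is interior to both edges.

Consider a crossing of $ab$ and $cd$. After possibly interchanging the names $c,d$, the ends around the crossing point have cyclic order $a,c,b,d$, which matches the order $n,e,s,w$ of the attached terminals on the outer face of $H$. Choose a small disc around the crossing point that meets no other part of the drawing, draw $H$ inside it, and connect $n,e,s,w$ to the pieces of edges coming from $a,c,b,d$. This realizes the move of Lemma 7 and removes the crossing. The discs can be chosen disjoint, and each edge has at most one crossing, so the replacements do not interfere: after one of them, the other crossing pairs are still pairs of edges with four distinct endpoints. The result is a plane graph $G_1$ with $I(G_1)\simeq\Sigma^{k_1}X$ for some $k_1$.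

**Step 2: degree reduction.** The purpose is to reach maximum degree $\le3$ and stay planar. While some vertex $v$ of the plane graph has degree $d\ge4$, apply Lemma 5 with $A=\{a_1,a_2\}$, two neighbors of $v$ whose edges are consecutive in the cyclic order around $v$. In a small disc around $v$ the edges look like $d$ spokes, and the sector between the spokes to $a_1$ and $a_2$ is empty. Place $u$ in this sector, cut off the inner ends of these two spokes and lead them to $u$, and draw the path $u,x,y,v$ inside the sector. So the new graph is planar, and it is simple. The new vertices $u,x,y$ have degrees $3,2,2$; the degree of $v$ drops from $d$ to $d-2+1=d-1$; other degrees do not change. So $\sum_v\max(0,\deg v-3)$ decreases by $1$, and the process stops. We end with a planar graph $G_2$ of maximum degree $\le3$ with $I(G_2)\simeq\Sigma^{k_2}X$.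

## Laying the graph out as an induced subgraph of the lattice

**Step 3: a grid embedding.** The purpose is to draw $G_2$ with lattice paths. We use that a planar graph of maximum degree $\le4$ can be embedded in the square grid: vertices go to distinct points of $\mathbb Z^2$, and edges go to lattice paths joining the corresponding points, pairwise disjoint except for common endpoints and containing no other vertex points (L. G. Valiant, *Universality considerations in VLSI circuits*, IEEE Trans. Comput. C-30 (1981)).

For maximum degree $\le3$, which is our case, there is another route. Every planar graph is a minor of a grid (Robertson–Seymour–Thomas, *Quickly excluding a planar graph*, J. Combin. Theory Ser. B 62 (1994)), and a minor of maximum degree $\le3$ is a topological minor (Diestel, *Graph Theory*, Section 1.7). We include the proof of the second fact. That $G_2$ is a minor means: there are disjoint connected vertex sets $B_v$ of the grid, one for each $v\in V(G_2)$, and for each edge $uv$ of $G_2$ a chosen grid edge between $B_u$ and $B_v$. At most three chosen edges end in $B_v$. Take a spanning tree of $B_v$ and let $z_v\in B_v$ be a vertex from which the tree paths to these at most three ends meet pairwise only in $z_v$. For three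 ends this is their median in the tree (also if some coincide), for one or two ends take one of them, and for none take any vertex. Send $v$ to $z_v$, and send the edge $uv$ to the path that runs in the tree of $B_u$ from $z_u$ to the chosen edge, crosses it, and runs in the tree of $B_v$ to $z_v$. These paths are disjoint except for common endpoints. Each of them lies in $B_u\cup B_v$, so it contains no other vertex point.

Fix such an embedding of $G_2$. It shows $G_2$ with edges replaced by paths, but two problems remain: different paths may come within distance $1$ of each other, so the lattice points used need not induce the right graph, and the path lengths are whatever they are, while (3) needs length $\equiv1$ mod $3$.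

**Step 4: scaling by 12, so that the drawing is induced.** Multiply all coordinates by $12$. An edge whose path had length $\ell$ becomes a lattice path of length $12\ell$, consisting of $\ell$ *long segments* of length $12$ between neighboring points of $12\mathbb Z^2$. Let $D$ be the set of lattice points on the scaled drawing. Every point of $D$ has a coordinate in $12\mathbb Z$.

We claim that points $p,p'\in D$ at distance $1$ are consecutive on one of the paths. They are not both in $12\mathbb Z^2$; say $p=(x,y)\notin12\mathbb Z^2$. Then $p$ is interior to a long segment, say a horizontal one, so $y\in12\mathbb Z$ and $x\notin12\mathbb Z$. The point $p'$ is not $(x,y\pm1)$, since that point has no coordinate in $12\mathbb Z$. So $p'=(x\pm1,y)$ lies on the same long segment. That segment is used by a single edge of $G_2$, because different paths share at most endpoints, so $p$ and $p'$ are consecutive on its path. The vertical case is the same with coordinates exchanged.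

**Step 5: bumps, so that the lengths are right.** All lengths are now $12\ell\equiv0$ mod $3$. The parity of the length of a lattice path is determined by its ends, so we can only change it by even amounts, and the smallest positive even number congruent to $1$ mod $3$ is $4$. For each edge of $G_2$, choose one long segment of its path. If it is horizontal, use coordinates, translated by an element of $12\mathbb Z^2$, in which it is $[0,12]\times\{0\}$, and replace $(5,0),(6,0),(7,0)$ by
$$(5,0),(5,1),(5,2),(6,2),(7,2),(7,1),(7,0).\tag{5}$$
For vertical long segments use the mirror image under $(x,y)\mapsto(y,x)$. A piece of length $2$ becomes one of length $6$, so the path gets length $12\ell+4=1+3(4\ell+1)$.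

Let $W$ be the resulting finite set of lattice points: $D$ without the removed points $(6,0)$, and with the five *new* points of each bump. We check which points of $W$ are adjacent.

* Two points of $D$ that remain: by Step 4 they are adjacent only if they were consecutive on a path, and then they still are.
* A new point and a point of $D$: in the coordinates of (5), the lattice neighbors of the new points lie in $[4,8]\times[0,3]$. A point there with a coordinate in $12\mathbb Z$ has $y=0$, so it lies on the given long segment. The point $(6,0)$ has been removed. Of the others, $(5,0)$ is adjacent only to the new point $(5,1)$, $(7,0)$ only to $(7,1)$, and $(4,0),(8,0)$ to no new point. In particular the new point $(6,2)$ is adjacent to no point of the segment.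
* Two new points of one bump: among $(5,1),(5,2),(6,2),(7,2),(7,1)$ only consecutive ones are at distance $1$.
* New points of different bumps: up to translation by $12\mathbb Z^2$, bumps lie in $[5,7]\times[0,2]$ or $[0,2]\times[5,7]$. Two different bumps of the same kind differ by at least $12-2=10$ in some coordinate. Two of different kinds differ by at least $3$ in the first coordinate, because modulo $12$ the intervals $[0,2]$ and $[5,7]$ are separated by gaps of $3$ and $5$. So they are not adjacent.

New points have no coordinate in $12\mathbb Z$, so they are not in $D$; the vertex points lie in $12\mathbb Z^2$ and are never removed. Mirroring covers the vertical bumps. Thus $\mathbb Z^2[W]$ is exactly $G_2$ with each edge replaced by a path of length $\equiv1$ mod $3$. Its maximum degree is $\le3$, and by (3) $I(\mathbb Z^2[W])\simeq\Sigma^{k_0}X$ for some $k_0$.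

**Step 6: all $k\ge k_0$, and transfer.** Adding to $W$ the endpoints of $j$ further lattice edges, far from $W$ and from each other, joins $I$ with $j$ copies of $S^0$ by (1), and the maximum degree stays $\le3$. So for every $k\ge k_0$ there is a finite $W\subset\mathbb Z^2$ with $I(\mathbb Z^2[W])\simeq\Sigma^kX$. By Lemma 3, $\mathbb Z^2[W]$ is isomorphic to an induced subgraph of some $P_N\times P_N$. This proves the first half of Theorem B, and with it Theorem A. $\square$

## Bipartite graphs and the unavoidable suspension

It remains to prove the converse half of Theorem B. Only bipartiteness is used. The graph $P_n\times P_m$ is bipartite by the parity of the first coordinate, so an induced subgraph $H$ with at least one edge has non-empty parts $A$ and $B$, both independent.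

**Step 1: cutting $I(H)$ in the middle.** Every simplex of $I(H)$ is the union of a subset of $A$ and a subset of $B$, so $I(H)\subseteq\Delta^A*\Delta^B$, where $\Delta^A,\Delta^B$ are the full simplices. Since $A$ and $B$ are independent, $I(H)$ contains $\Delta^A$ and $\Delta^B$. Write a point of $I(H)$ in barycentric coordinates as $(p_A,p_B)$, and let $t\in[0,1]$ be the sum of the entries of $p_B$, so that those of $p_A$ sum to $1-t$. Then $\Delta^A$ is the part $t=0$ and $\Delta^B$ is the part $t=1$. Let $K_1=\{t\le\frac12\}$, $K_2=\{t\ge\frac12\}$ and $M=K_1\cap K_2=\{t=\frac12\}$. Cutting each simplex along $t=\frac12$ gives a cell structure in which $K_1,K_2,M$ are subcomplexes, and $M$ is a compact polyhedron, so it can be triangulated as a finite complex.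

**Step 2: the halves are contractible.** On $K_1$ put, for $0\le s\le1$,
$$h_s(p_A,p_B)=\Bigl(\tfrac{1-(1-s)t}{1-t}\,p_A,\ (1-s)\,p_B\Bigr).$$
The entries are non-negative with sum $1-(1-s)t+(1-s)t=1$, the set of non-zero entries does not grow, and the new value of $t$ is $(1-s)t\le\frac12$. So $h_s$ maps $K_1$ to itself, and it is continuous because $1-t\ge\frac12$. We have $h_0=\mathrm{id}$, $h_1$ maps into $\Delta^A$, and points of $\Delta^A$ stay fixed. Hence $K_1$ deformation retracts onto the simplex $\Delta^A$ and is contractible. By symmetry $K_2$ retracts onto $\Delta^B$.

By (G2), $I(H)\simeq\Sigma M$. (If $H$ is complete bipartite, then $M$ is empty and $I(H)\simeq S^0=\Sigma S^{-1}$; the 4-cycle is an example.) This proves the converse half and completes the proof of Theorem B. $\square$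

To see concretely that the suspension cannot be dropped, note that $I(H)\simeq\mathbb{RP}^2$ never happens for a non-empty induced subgraph $H$ of a product $P_n\times P_m$. If $H$ has no edge, $I(H)$ is a simplex. If it has one, $I(H)\simeq\Sigma M$. For $M$ empty this is $S^0$, and otherwise $H_1(\Sigma M;\mathbb Z)\cong\tilde H_0(M;\mathbb Z)$; so $H_1(I(H);\mathbb Z)$ is free, whereas $H_1(\mathbb{RP}^2;\mathbb Z)=\mathbb Z/2$. The space $\mathbb{RP}^2$ itself does not occur, but $\Sigma^k\mathbb{RP}^2$ does for all large $k$.
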